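# One separable Montel space for an analytic family of Montel spaces

## Strong boundedness of the Montel property

**Theorem A.** Let $\mathrm{SF}$ be the standard Borel space of closed linear subspaces of $C(\mathbb R)$, and let $\mathrm{Mon}=\{E\in\mathrm{SF}: E\text{ is Montel}\}$. For every analytic (in particular, every Borel) set $\mathbb B\subseteq\mathrm{Mon}$ there is a separable Montel Fréchet space $X$ containing isomorphic copies of all $E\in\mathbb B$. Hence $\mathrm{Mon}$ is strongly bounded.

Let us unpack the words. A *Fréchet space* is a complete metrizable locally convex space; its topology is given by countably many seminorms. "Isomorphic" means linearly homeomorphic. The space $C(\mathbb R)$ of continuous real functions on $\mathbb R$ carries uniform convergence on compact sets, and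
$$p_m(y)=\max_{|t|\le m}|y(t)|,\qquad m\ge 1,$$
are seminorms that increase with $m$ and define this topology. Every separable Fréchet space is isomorphic to a closed subspace of $C(\mathbb R)$, so the set $\mathrm{SF}$ of closed linear subspaces, with the Effros Borel structure (generated by the sets $\{F: F\cap O\neq\emptyset\}$, $O$ open), is a standard Borel space that codes all separable Fréchet spaces. This is what gives a meaning to "a Borel family of spaces".

A set is *bounded* if every continuous seminorm is bounded on it. A Fréchet space is *Montel* if every closed bounded set is compact. Call a set *totally bounded for a seminorm $q$* if for each $\varepsilon>0$ it has a finite partition into sets of $q$-diameter at most $\varepsilon$. Taking common refinements, a set is totally bounded if and only if it is totally bounded for each seminorm of a defining family. Since Fréchet spaces are complete and metrizable, *Montel* means: *bounded sets are totally bounded*. A closed subspace of a Montel space is Montel, since its closed bounded sets are closed and bounded in the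 big space.

Some examples:

* An infinite-dimensional Banach space is not Montel. Neither is $C(\mathbb R)$: the functions $y_j(t)=\sin(jt)$ are bounded, but a uniform limit $y$ on $[-1,1]$ of a subsequence would be continuous with $y(0)=0$, while $y_j(\pi/2j)=1$ and $\pi/2j\to0$.
* $\mathbb R^\omega$ is Montel: a bounded set lies in a product of compact intervals.
* The rapidly decreasing sequences, with $q_m(x)=\sup_j(1+j)^m|x_j|$, form a Montel space. If $q_{m+1}\le C$ on a set, then $(1+j)^m|x_j|\le C/(1+j)$ there, so all coordinates beyond some $j_0$ contribute less than $\varepsilon$ to $q_m$, and finitely many bounded coordinates remain. Keep this computation in mind: *a supply of higher weights kills the tail*.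

**Definition (strongly bounded).** An isomorphically invariant property $\mathcal P$ of Fréchet spaces is *strongly bounded* if for every Borel set $\mathbb B\subseteq\{Y\in\mathrm{SF}: Y\text{ has }\mathcal P\}$ there is $X\in\mathrm{SF}$ with $\mathcal P$ which contains isomorphic copies of all elements of $\mathbb B$.

The property "being a separable Fréchet space" is strongly bounded for a trivial reason: $C(\mathbb R)$ is universal. In general a class with a universal element is strongly bounded. That route is closed here: it is known that no separable Montel space contains all separable Montel spaces, and that $\mathrm{Mon}$ is complete coanalytic. Whether $\mathrm{Mon}$ is strongly bounded is a problem from Bruno de Mendonça Braga, Willian Hans Goes Corrêa, Valentin Ferenczi, "Descriptive set theory of separable Fréchet spaces", arXiv:2508.09368 (2025). Theorem A answers it: yes.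

The facts from descriptive set theory that we use are these. Write $\omega=\{0,1,\dots\}$; for a sequence $s$ let $|s|$ be its length and $s|l$ its initial segment of length $l$.

* A subset of a standard Borel space is *analytic* if it is the projection of a Borel subset of its product with a Polish space. Projections, countable intersections and Borel images of analytic sets are analytic. A subset of $\omega^\omega$ is analytic if and only if it is the projection of a closed subset of $\omega^\omega\times\omega^\omega$.
* If $\Gamma\subseteq\omega^\omega$ is closed and $T=\{\gamma|n:\gamma\in\Gamma,\ n\in\omega\}$, then the set $[T]$ of infinite branches of $T$ is $\Gamma$: if $\beta\in[T]$, choose $\gamma_n\in\Gamma$ with $\gamma_n|n=\beta|n$; then $\gamma_n\to\beta$, so $\beta\in\Gamma$.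
* By the Kuratowski–Ryll-Nardzewski theorem (Kechris, *Classical Descriptive Set Theory*, 12.13) there are Borel maps $d_r:\mathrm{SF}\to C(\mathbb R)$, $r\in\omega$, such that $\{d_r(E)\}_r$ is dense in $E$ for every $E$. We fix them and write $d_r$ for $d_r(E)$. For each finite rational sequence $\lambda$ the map $E\mapsto p_m(\sum\lambda_rd_r(E))$ is Borel.

The word "separable" in Theorem A will cost nothing.

**Lemma 1.** A Fréchet Montel space $X$ is separable.

*Proof.* Let $q_1\le q_2\le\cdots$ define the topology. For $m,N\ge1$ let $H_{m,N}$ be a maximal subset of $X$ with $q_m(x-y)\ge\frac1N$ for distinct $x,y\in H_{m,N}$. By maximality every $x\in X$ has some $h\in H_{m,N}$ with $q_m(x-h)<\frac1N$, so $\bigcup_{m,N}H_{m,N}$ is dense. If $X$ is not separable, some $H=H_{m,N}$ is uncountable. Since $H=\bigcup_c\{x\in H:q_1(x)\le c\}$ over integers $c$, one of these sets is uncountable; call it $H_1$. Repeating this, get uncountable $H\supseteq H_1\supseteq H_2\supseteq\cdots$ and constants $c_k$ with $q_k\le c_k$ on $H_k$. Choose distinct $x_k\in H_k$. For each $k$ we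 have $q_k(x_j)\le c_k$ for all $j\ge k$, so $\{x_k\}$ is bounded. But $q_m(x_j-x_k)\ge\frac1N$ for $j\ne k$, so no subsequence is $q_m$-Cauchy, and the closure of $\{x_k\}$ is bounded and not compact. This is a contradiction. $\square$

## Products, weighted sums, and a copy of $\ell_\infty$

**Countable families.** If $\mathbb B=\{E_0,E_1,\dots\}$ is countable, the product $\prod_jE_j$ does the job: a closed bounded set lies in a product of closed bounded sets, which is compact by Tychonoff's theorem. A second solution, closer to what we need, is the weighted sum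
$$\Bigl\{(x_j)\in\prod_jE_j:\ \sup_j\,(1+j)^l\,p_m(x_j)<\infty\text{ for all }l,m\ge1\Bigr\}$$
with these suprema as seminorms; it is complete, by the usual argument for weighted sup-norms. On a bounded set $(1+j)^lp_m(x_j)\le C/(1+j)$, so the tail is uniformly small in each seminorm; each of the remaining finitely many coordinates runs through a bounded, hence totally bounded, set of a Montel space. So the sum is Montel.

**Uncountable families.** An uncountable product of nonzero spaces is not metrizable. The sensible next attempt is a weighted sum over the index set. Let $\Gamma$ be uncountable, let all summands be $\mathbb R$, and let $w_l:\Gamma\to[0,\infty)$, $l\ge1$, be any countably many weights with $w_1>0$ everywhere. Put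
$$X_w=\{x\in\mathbb R^\Gamma:\ \sup_\gamma w_l(\gamma)|x_\gamma|<\infty\text{ for all }l\}.$$
This is *never* Montel. Indeed, as in Lemma 1, choose uncountable $\Gamma_1\supseteq\Gamma_2\supseteq\cdots$ with $w_1\ge\frac1N$ on $\Gamma_1$ for some $N$ and $w_l\le c_l$ on $\Gamma_l$, and distinct $\gamma_k\in\Gamma_k$. For $x$ supported on $\{\gamma_k\}$, the seminorm with index $1$ is at least $\frac1N\sup_k|x_{\gamma_k}|$, and the one with index $l$ is at most a constant times $\sup_k|x_{\gamma_k}|$, because $w_l(\gamma_k)\le c_l$ for $k\ge l$. So $X_w$ contains a copy of $\ell_\infty$, which is complete and hence closed in $X_w$, and is not Montel.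

The exact obstruction is the independence of the coordinates $x_\gamma$. If $\gamma,\gamma'\in\omega^\omega$ share a long initial segment, then $x_\gamma$ and $x_{\gamma'}$ must be tied together. But they lie in two different spaces $E_\gamma,E_{\gamma'}$, and "$x_\gamma$ is close to $x_{\gamma'}$" has no meaning yet. So the plan is:

1. describe a Montel space by a sequence of *finite* structures that witnesses its Montelness, so that two spaces can share an initial part of the description;
2. tie the coordinates together along shared parts, and use weights only for the infinite branching of $\omega^{<\omega}$;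
3. prove that the resulting space is Montel, with König's lemma in place of the finite choice of $j$ above.

## Good tuples and finite decompositions of polars

For $E\in\mathrm{SF}$ let
$$K_m(E)=\{f\in E':\ |f(y)|\le p_m(y)\ \text{ for all } y\in E\}.$$

In a Montel space every box $\{y: p_k(y)<c_k\text{ for all }k>m\}$ is bounded, hence totally bounded for $p_m$. The purpose of this section is to see this with finitely many of the numbers $c_k$, at one fixed scale, and then to dualize it.

**Definition (good tuple).** Let $m\ge1$ and $c=(c_{m+1},\dots,c_M)$ with $M\ge m+1$ and $c_k$ positive integers. The tuple $c$ is *$m$-good for $E$* if there is a finite $G\subset\omega$ such that for all $j$: if $p_k(d_j)<c_k$ for all $m<k\le M$, then $p_m(d_j-d_g)\le\frac13$ for some $g\in G$.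

For fixed $m,c$ the set of $E$ for which $c$ is $m$-good is Borel: it is a countable union over $G$ of countable intersections over $j$ of Borel conditions. Extensions of good tuples are good, since the hypothesis on $d_j$ gets stronger.

Two examples:

* Let $E_0$ be the space of $y\in C(\mathbb R)$ that are constant on $(-\infty,1]$ and affine on each $[l,l+1]$, $l\ge1$. It is closed, it is isomorphic to $\mathbb R^\omega$ by $y\mapsto(y(1),y(2),\dots)$, and $p_m(y)=\max_{1\le l\le m}|y(l)|$. Every tuple is $m$-good: if $p_{m+1}(d_j)<c_{m+1}$, then $(d_j(1),\dots,d_j(m))$ lies in a bounded subset of $\mathbb R^m$.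
* Let $E$ be the space of functions of period $1$. Here $p_m=p_1$ for all $m$, and this is a norm on an infinite-dimensional space. No tuple is good: by Riesz's lemma there are infinitely many vectors of norm less than $1\le c_k$ at mutual distances greater than $\frac34$; by density we may take them among the $d_j$; and a ball of radius $\frac13$ contains at most one of them.

**Lemma 2.** If $E$ is Montel, $m\ge1$, and $(c_k)_{k>m}$ are positive integers, then $(c_{m+1},\dots,c_M)$ is $m$-good for some $M\ge m+1$.

*Proof.* Suppose not. For $M=m+1,m+2,\dots$ apply the failure of goodness of $(c_{m+1},\dots,c_M)$ to the finite set $G=\{j_{M'}:m<M'<M\}$ (empty for $M=m+1$). This gives an index $j_M$ with $p_k(d_{j_M})<c_k$ for $m<k\le M$ and $p_m(d_{j_M}-d_{j_{M'}})>\frac13$ for $m<M'<M$. For each $k>m$ we have $p_k(d_{j_M})<c_k$ for all $M\ge k$, and $p_k\le p_{m+1}$ for $k\le m$. So $(d_{j_M})_M$ is bounded. It has no $p_m$-Cauchy subsequence, so $E$ is not Montel, a contradiction. $\square$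

**Lemma 3.** If $c=(c_{m+1},\dots,c_M)$ is $m$-good for $E$, there is a finite $L\subset K_m(E)$ such that every $f\in K_m(E)$ can be written
$$f=\ell+\sum_{k=m+1}^M\frac1{c_k}h_k,\qquad \ell\in L,\quad h_k\in K_k(E).$$

So up to finitely many choices, a functional bounded by $p_m$ is a sum of small multiples of functionals bounded by the higher seminorms. For $E_0$ this is visible: $K_m(E_0)$ consists of the $\sum_{l\le m}a_l\delta_l$ with $\sum|a_l|\le1$, where $\delta_l(y)=y(l)$; take for $L$ a finite subset of $K_m(E_0)$ that meets every $\ell_1$-ball of radius $1/c_{m+1}$ with centre in $K_m(E_0)$. Then $f-\ell=c_{m+1}^{-1}h_{m+1}$ with $h_{m+1}\in K_m\subseteq K_{m+1}$, and the other $h_k$ are $0$.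

*Proof.* **Step 1: choose $L$.** Let $G$ witness goodness. The vectors $(f(d_g))_{g\in G}$, $f\in K_m(E)$, form a bounded subset of $\mathbb R^G$. So there is a finite $L\subset K_m(E)$ such that each $f\in K_m(E)$ has some $\ell\in L$ with $|f(d_g)-\ell(d_g)|\le\frac13$ for all $g\in G$. Fix $f$ and such an $\ell$.

**Step 2: bound $f-\ell$ on the box.** Let $U_c=\{y\in E: p_k(y)\le c_k,\ m<k\le M\}$, $y\in U_c$, $0<\theta<1$, $\delta>0$. Then $p_k(\theta y)<c_k$ for $m<k\le M$, so by density there is $j$ with $p_k(d_j)<c_k$ for $m<k\le M$ and $p_m(\theta y-d_j)<\delta$. Pick $g\in G$ with $p_m(d_j-d_g)\le\frac13$. Since $f,\ell\in K_m(E)$,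
$$|(f-\ell)(\theta y)|\le|(f-\ell)(\theta y-d_g)|+|(f-\ell)(d_g)|\le2p_m(\theta y-d_g)+\tfrac13\le2(\delta+\tfrac13)+\tfrac13=1+2\delta.$$
Let $\delta\to0$ and $\theta\to1$: $|f-\ell|\le1$ on $U_c$. By homogeneity
$$|(f-\ell)(y)|\le\max_{m<k\le M}\frac{p_k(y)}{c_k}\qquad(y\in E);$$
if the right side is $0$, all multiples of $y$ lie in $U_c$, so $(f-\ell)(y)=0$.

**Step 3: split the functional.** On $E^{M-m}$ consider the seminorm $(y_k)\mapsto\max_kp_k(y_k)/c_k$. By Step 2 it bounds $f-\ell$, viewed as a functional on the diagonal. By Hahn–Banach the functional extends to $E^{M-m}$ with the same bound; the extension has the form $(y_k)\mapsto\sum_kg_k(y_k)$, and inserting vectors with one nonzero entry gives $|g_k|\le p_k/c_k$. On the diagonal, $f-\ell=\sum_kg_k$. Put $h_k=c_kg_k\in K_k(E)$. $\square$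

## Schemes and their realizations

We now record Lemma 3 as a sequence of finite objects. At level $n$ we look only at the first good tuples $c^{m,i}$, $i\le n$, and we see a functional in $K_m(E)$ only through a label in a finite set $A_n^m$; the maps $\kappa$ say what happens to labels under $f\mapsto h_k$.

**Definition (scheme).** A *scheme* consists of:

* for $1\le m\le i$: an integer $M(m,i)\ge m+1$ and positive integers $c_k^{m,i}$, $m<k\le M(m,i)$;
* for $n\ge0$, $m\ge1$: a finite nonempty initial segment $A_n^m$ of $\omega$, with $A_n^m=\{0\}$ if $m>n$;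
* maps $\rho_n:A_n^m\to A_{n-1}^m$ ($n\ge1$, $m\ge1$), with compositions $\rho_{n\to l}:A_n^m\to A_l^m$ and $\rho_{n\to n}=\mathrm{id}$;
* maps $\kappa_n^{m,i,k}:A_n^m\to A_n^k$ for $m\le i\le n$, $m<k\le M(m,i)$,

such that $\rho_n\kappa_n^{m,i,k}=\kappa_{n-1}^{m,i,k}\rho_n$ for $m\le i\le n-1$.

Iterating the last condition from $n$ down to $l\ge i$ gives
$$\rho_{n\to l}\,\kappa_n^{m,i,k}=\kappa_l^{m,i,k}\,\rho_{n\to l}\qquad(m\le i\le l\le n).\tag{1}$$

The *level-$n$ part* consists of the $M(m,i),c^{m,i}$ with $m\le i\le n$ and the $A_l^m,\rho_l,\kappa_l$ with $l\le n$. It is a finite object, because $A_l^m=\{0\}$ for $m>l$; the level-$0$ part carries no information. Number the possible level-$n$ parts by integers and code a scheme by $\alpha\in\omega^\omega$, where $\alpha(n-1)$ is the number of its level-$n$ part, $n\ge1$. The set of codes is closed: each $\alpha(n-1)$ must be the number of a level-$n$ part, and consecutive parts must be compatible. And $\alpha|n$ determines the level-$n$ part.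

**Definition (realization).** $\mathcal R(E,\alpha)$ means: $\alpha$ codes a scheme, and there are $f_j^m=(f_j^m(r))_r\in\mathbb R^\omega$ ($m\ge1$, $j\in\omega$), functions $\eta^{m,i,k}:\omega\to\omega$, and functions $a_n^m:\omega\to\omega$ with range exactly $A_n^m$, such that:

* (r1) $p_m(\sum\lambda_rd_r(E))=\sup_j|\sum\lambda_rf_j^m(r)|$ for all $m$ and all finite rational sequences $\lambda$;
* (r2) for $m\le i$, the vector $f_j^m-\sum_{m<k\le M(m,i)}\frac1{c_k^{m,i}}f^k_{\eta^{m,i,k}(j)}\in\mathbb R^\omega$ depends only on $a_i^m(j)$;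
* (r3) $a_{n-1}^m=\rho_na_n^m$ for $n\ge1$, and $a_n^k(\eta^{m,i,k}(j))=\kappa_n^{m,i,k}(a_n^m(j))$ for $m\le i\le n$, $m<k\le M(m,i)$, $j\in\omega$;
* (r4) for all $m$, every tuple that is $m$-good for $E$ equals $c^{m,i}=(c^{m,i}_{m+1},\dots,c^{m,i}_{M(m,i)})$ for some $i\ge m$.

Think of $f_j^m$ as functionals in $K_m(E)$, of $a_n^m(j)$ as the label of $f_j^m$ at level $n$, of $\eta$ as the map $f\mapsto h_k$ on indices, and of the vector in (r2) as the $\ell$ of Lemma 3.

*An example.* For the space $E_0\cong\mathbb R^\omega$ above put $f^m_j=\delta_j$ for $1\le j\le m$ and $f_j^m=0$ for $j=0$ and $j>m$ (as vectors, $f_j^m(r)=f_j^m(d_r)$); $\eta=0$ throughout; for each $m$ let $(c^{m,i})_{i\ge m}$ enumerate all tuples. Let $A_n^m=\{0,\dots,m\}$ if $m\le n$ and $\{0\}$ otherwise; $\rho_n$ is the identity on $A_n^m$ for $m<n$ and constant $0$ for $m\ge n$; all $\kappa$ are constant $0$, so $\rho\kappa=\kappa\rho$. Let $a_n^m(j)=j$ if $1\le j\le m\le n$ and $0$ otherwise. Then (r1) is the formula $p_m(y)=\max_{l\le m}|y(l)|$; in (r2) the vector is $f_j^m$, which is determined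 by $a_i^m(j)$ as $i\ge m$; (r3) holds since $a_n^k(0)=0$; (r4) holds since all tuples are listed.

A scheme does not determine the space. If all $A_n^m=\{0\}$ and $(c^{m,i})_{i\ge m}$ lists all tuples, the scheme is realized by $\{0\}$ (all $f_j^m=0$) and also by the constant functions (all $f_j^m$ the functional $y\mapsto y(0)$; the vector in (r2) is $(1-\sum_k1/c_k^{m,i})$ times it). This does no harm: we shall embed every space that realizes a scheme.

**$\mathcal R$ is analytic.** Let $\eta^{m,i,k}$ be given for all triples of integers, although only those with $1\le m\le i$ and $m<k\le M(m,i)$ matter. Then the witnesses range over a fixed Polish space, and each condition is a countable Boolean combination of Borel conditions on $E$, $\alpha$ and the witnesses. So $\mathcal R\subseteq\mathrm{SF}\times\omega^\omega$ is a projection of a Borel set.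

**The $f_j^m$ are functionals.** By (r1), $|\sum\lambda_rf_j^m(r)|\le p_m(\sum\lambda_rd_r)$. Hence $\sum\lambda_rd_r\mapsto\sum\lambda_rf_j^m(r)$ is well defined and $\mathbb Q$-linear on the $\mathbb Q$-span of $\{d_r\}$, and bounded by $p_m$. It extends uniquely to a continuous additive map on $E$, which is $\mathbb R$-linear by continuity and bounded by $p_m$. So we identify $f_j^m$ with an element of $K_m(E)$ satisfying $f_j^m(d_r)=f_j^m(r)$. Moreover
$$p_m(x)=\sup_j|f_j^m(x)|\qquad(x\in E),\tag{2}$$
because this holds on the dense $\mathbb Q$-span and both sides are Lipschitz for $p_m$. Finally (r2) holds as an identity of functionals, since continuous functionals that agree at all $d_r$ are equal.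

**Lemma 4.** If $E$ is Montel, there is $\alpha$ with $\mathcal R(E,\alpha)$. If $E$ is Montel and $\mathcal R(E,\alpha)$, then the scheme coded by $\alpha$ satisfies:

(M) for all $m$ and all positive integers $(c_k)_{k>m}$ there is $i\ge m$ with $c_k^{m,i}\ge c_k$ for all $m<k\le M(m,i)$.

*Proof.* **Step 1: (M).** Given $(c_k)_{k>m}$, Lemma 2 gives $M$ with $(c_{m+1},\dots,c_M)$ $m$-good, and by (r4) this tuple is some $c^{m,i}$.

**Step 2: countably many functionals, closed under the decomposition.** For each $m$ let $(c^{m,i})_{i\ge m}$ enumerate, with repetitions if needed, the countable set of $m$-good tuples, which is nonempty by Lemma 2; $M(m,i)$ is the last index of $c^{m,i}$. By Lemma 3 choose maps $\ell^{m,i}:K_m(E)\to K_m(E)$ with finite range and $h_k^{m,i}:K_m(E)\to K_k(E)$ such that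
$$f=\ell^{m,i}(f)+\sum_{m<k\le M(m,i)}\frac1{c_k^{m,i}}h_k^{m,i}(f).$$
Let $(D_m)_m$ be the smallest family of sets $D_m\subseteq K_m(E)$ such that $D_m$ contains the evaluations $\delta_t|_E$, $t\in\mathbb Q\cap[-m,m]$, and $h_k^{m,i}(D_m)\subseteq D_k$. The $D_m$ are countable and nonempty, and $p_m=\sup_{f\in D_m}|f|$.

**Step 3: the labels.** Define equivalence relations $\sim_n$ on each $D_m$. For $m>n$ (in particular for $n=0$), $\sim_n$ has one class. For $m\le n$ proceed by induction on $n$ and, for fixed $n$, downward on $m=n,n-1,\dots,1$: let $f\sim_nf'$ if and only if $f\sim_{n-1}f'$ and, for all $m\le i\le n$,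
$$\ell^{m,i}(f)=\ell^{m,i}(f')\quad\text{and}\quad h_k^{m,i}(f)\sim_nh_k^{m,i}(f')\ \text{ for all }m<k\le M(m,i).$$
This is legitimate: $\sim_n$ on $D_k$ with $k>m$ is already defined, trivially if $k>n$. Inductively there are finitely many classes, since finitely many conditions are imposed, each with finitely many classes.

**Step 4: the scheme.** Number the $\sim_n$-classes in $D_m$ by an initial segment $A_n^m$ of $\omega$. Since $\sim_n$ refines $\sim_{n-1}$, inclusion of classes defines $\rho_n$. For $m\le i\le n$ the map $h_k^{m,i}$ induces $\kappa_n^{m,i,k}$ on classes, by the definition of $\sim_n$. For $m\le i\le n-1$ both $\rho_n\kappa_n^{m,i,k}$ and $\kappa_{n-1}^{m,i,k}\rho_n$ send the $\sim_n$-class of $f$ to the $\sim_{n-1}$-class of $h_k^{m,i}(f)$. So this is a scheme.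

**Step 5: the realization.** Enumerate $D_m=\{f_j^m:j\in\omega\}$, with repetitions if $D_m$ is finite; put $f_j^m(r)=f_j^m(d_r)$; let $a_n^m(j)$ be the number of the $\sim_n$-class of $f_j^m$; let $\eta^{m,i,k}(j)$ be an index with $f^k_{\eta^{m,i,k}(j)}=h_k^{m,i}(f_j^m)$. Then (r1) is $p_m=\sup_{D_m}|f|$, (r3) is the definition of $\rho$ and $\kappa$, and (r4) is the choice of the $c^{m,i}$. In (r2) the vector represents $\ell^{m,i}(f_j^m)$, which depends only on the $\sim_i$-class of $f_j^m$. $\square$

## The tree of an analytic family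

Let $\mathbb B\subseteq\mathrm{Mon}$ be analytic and nonempty. The purpose of this section is to arrange all schemes that occur along the branches of a tree *all of whose branches satisfy* (M). This is the only place where analyticity is used.

The set $\mathcal A=\{\alpha:\exists E\in\mathbb B\ \ \mathcal R(E,\alpha)\}$ is analytic, and by Lemma 4 every $\alpha\in\mathcal A$ satisfies (M). Let $F\subseteq\omega^\omega\times\omega^\omega$ be closed with first projection $\mathcal A$. (The closure of $\mathcal A$ itself would be of no use: it may contain codes that violate (M). The second coordinate keeps these out.) Fix a bijection $\langle\cdot,\cdot\rangle:\omega^2\to\omega$ and let $\Gamma$ be the set of $\gamma$ such that, for some $(\alpha,\beta)\in F$,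
$$\gamma(n)=\langle\alpha(n),\beta(n)\rangle\quad\text{for all }n.$$
We say that $\gamma$ *lies over* $\alpha$. The coordinatewise map is a homeomorphism $(\omega^\omega)^2\to\omega^\omega$, so $\Gamma$ is closed, and $\gamma|n$ determines $\alpha|n$. Put $T=\{\gamma|n:\gamma\in\Gamma,\ n\in\omega\}$; then $[T]=\Gamma$. Each $\gamma\in\Gamma$ carries a scheme satisfying (M). Each $s\in T$ with $|s|=n$ carries a level-$n$ part, that of any $\gamma\in\Gamma$ extending $s$, compatibly with restriction.

## Labels versus terms

We want $X$ to be a space of functions on finite sets attached to the nodes of $T$. The first choice is to attach the labels themselves: functions $U(s,b)$, $b\in A^m_{|s|}$. For $x\in E$ and $\gamma$ over the code of $E$, choose for each label $b\in A_n^m$ a representative $j(n,m,b)$ with $a_n^m(j(n,m,b))=b$, and at $s=\gamma|n$ put $U_x(s,b)=f^m_{j(n,m,b)}(x)$. The tie between coordinates should come from (r2): one wants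
$$U(s,b)-\sum_{m<k\le M(m,i)}\frac1{c_k^{m,i}}U\bigl(s,\kappa_n^{m,i,k}(b)\bigr)$$
to depend only on $s|i$ and $\rho_{n\to i}b$.

Here it stops. With $j=j(n,m,b)$, condition (r2) speaks of $f_j^m-\sum_k\frac1{c_k^{m,i}}f^k_{\eta^{m,i,k}(j)}$, but the displayed expression for $U_x$ contains the chosen representative of the label $\kappa_n^{m,i,k}(b)$ instead of $f^k_{\eta^{m,i,k}(j)}$. The two functionals have the same label at level $n$, by (r3), and need not be equal; for $k>n$ there is only one label, so this says nothing.

*No choice of representatives helps in general.* Let $E$ be the constant functions, so $K_m(E)=[-1,1]$ for all $m$ (the number $v$ acts as $y\mapsto v\,y(0)$), and all tuples are good. In the proof of Lemma 4 let $c^{1,1}=(1,1)$ and $c^{1,2}=(1,2)$, both of the form $(c_2,c_3)$. Admissible choices are: for $i=1$ decompose $1=1+0+0$; for $i=2$ decompose $1=\frac12+0+\frac12\cdot1$; and in both cases decompose $f\ne1$ as $0+f+0$. The functional $1$ is the restriction of every evaluation and $D_1=\{1\}$, so $h_3^{1,1}(1)=0$ and $h_3^{1,2}(1)=1$. At level $n=2$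 we have $A_2^3=\{0\}$, and its single representative would have to be both the functional $0$ and the functional $1$.

The way out is not to evaluate $\kappa$ at all as long as possible. Instead of labels we attach *formal terms*: a label at the start, followed by the word of operations applied to it. A term determines a functional without any choice beyond the starting label, because $\eta$ can be applied letter by letter. The price is that we must say what a term becomes at a lower level $l$, where the operations with $i>l$ are not available: the part of the term up to the last such operation is evaluated to a label, and the rest is kept.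

**Definition (points).** Let $s\in T$, $|s|=n$, $m\ge1$. Let $P_s^m$ be the set of $\zeta=(k_0,a;w)$ with $w=((i_1,k_1),\dots,(i_r,k_r))$, $r\ge0$, $k_0\ge1$, $a\in A_n^{k_0}$,
$$k_{j-1}\le i_j\le n,\qquad k_{j-1}<k_j\le M(k_{j-1},i_j)\qquad(1\le j\le r),\qquad k_r=m,$$
all data taken at $s$. Put
$$\mathrm{ev}(\zeta)=\kappa_n^{k_{r-1},i_r,k_r}\circ\cdots\circ\kappa_n^{k_0,i_1,k_1}(a)\in A_n^m.$$
For $m\le i\le n$ and $m<k\le M(m,i)$ let $\zeta(i,k)\in P_s^k$ be the term obtained by appending the letter $(i,k)$ to $w$. For $l\le n$ define $\pi_l:P_s^m\to P_{s|l}^m$ by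
$$\pi_l(k_0,a;w)=\bigl(k_j,\ \rho_{n\to l}\,\mathrm{ev}(k_0,a;w_{\le j});\ w_{>j}\bigr),$$
where $j$ is the largest index with $i_j>l$, and $j=0$ if there is none. Here $w_{\le j}$ is the word of the first $j$ letters and $w_{>j}$ the rest.

Each $P_s^m$ is finite, since $k_0<\dots<k_r=m$ and all $i_j\le n$. The letters of $w_{>j}$ have first entries at most $l$, and the numbers $M(\cdot,i)$ with $i\le l$ are determined at $s|l$; so $\pi_l\zeta$ does lie in $P^m_{s|l}$. Also $\pi_n=\mathrm{id}$.

*Example.* Let $n=3$ and $\zeta=(1,a;(3,2),(2,4))$, assuming $M(1,3)\ge2$ and $M(2,2)\ge4$. Then $\pi_3\zeta=\zeta$. At level $2$ the letter $(3,2)$ is lost: $\pi_2\zeta=(2,\rho_{3\to2}\kappa_3^{1,3,2}(a);(2,4))$. At level $1$ the last lost letter is $(2,4)$: $\pi_1\zeta=(4,\rho_{3\to1}\kappa_3^{2,2,4}\kappa_3^{1,3,2}(a);\emptyset)$, and its label is $0$ since $A_1^4=\{0\}$.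

**Lemma 5.** Let $\zeta\in P_s^m$, $|s|=n$.

* (F1) $\mathrm{ev}(\pi_l\zeta)=\rho_{n\to l}\,\mathrm{ev}(\zeta)$ for $l\le n$.
* (F2) $\pi_{l'}\pi_l\zeta=\pi_{l'}\zeta$ for $l'\le l\le n$.
* (F3) Let $m\le i\le n$ and $m<k\le M(m,i)$. If $i\le l\le n$, then $\pi_l(\zeta(i,k))=(\pi_l\zeta)(i,k)$. If $l<i$, then $\pi_l(\zeta(i,k))=\pi_l\bigl((\pi_i\zeta)(i,k)\bigr)$, which depends only on $l$, $\pi_i\zeta$, $(i,k)$ and $s|i$.

*Proof.* (F1) With $j$ as in the definition, $\mathrm{ev}(\pi_l\zeta)$ is obtained from $\rho_{n\to l}\mathrm{ev}(k_0,a;w_{\le j})$ by applying the maps $\kappa_l$ of the letters of $w_{>j}$. These have $i\le l$, so by (1) we may move $\rho_{n\to l}$ to the left through all of them, turning $\kappa_l$ into $\kappa_n$. The result is $\rho_{n\to l}\mathrm{ev}(\zeta)$.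

(F2) Let $j,j'$ be the indices for $l,l'$. Since $l'\le l$, $j'\ge j$. Write $\pi_l\zeta=(k_j,b;w_{>j})$ with $b=\rho_{n\to l}\mathrm{ev}(k_0,a;w_{\le j})$. If $j'=j$, all letters of $w_{>j}$ have $i\le l'$, so $\pi_{l'}\pi_l\zeta=(k_j,\rho_{l\to l'}b;w_{>j})$, and $\rho_{l\to l'}\rho_{n\to l}=\rho_{n\to l'}$ gives the claim. If $j'>j$, then
$$\pi_{l'}\pi_l\zeta=\bigl(k_{j'},\ \rho_{l\to l'}\mathrm{ev}(k_j,b;w_{j+1},\dots,w_{j'});\ w_{>j'}\bigr).$$
Now $(k_j,b;w_{j+1},\dots,w_{j'})=\pi_l(k_0,a;w_{\le j'})$, because among the first $j'$ letters the last one with first entry above $l$ is still the $j$-th. By (F1) its evaluation is $\rho_{n\to l}\mathrm{ev}(k_0,a;w_{\le j'})$, and the claim follows.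

(F3) If $i\le l$, appending $(i,k)$ does not change the index $j$; this is the first statement. If $l<i$, then (F2) and the first statement with $l=i$ give $\pi_l(\zeta(i,k))=\pi_l\pi_i(\zeta(i,k))=\pi_l((\pi_i\zeta)(i,k))$. $\square$

## The Fréchet space $X$ of functions on terms

For a real function $U$ on the disjoint union $\bigsqcup_{s\in T,\,m\ge1}P_s^m$, for $\zeta\in P_s^m$ and $m\le i\le|s|$, put
$$G_iU(s,\zeta)=U(s,\zeta)-\sum_{m<k\le M(m,i)}\frac1{c_k^{m,i}}\,U(s,\zeta(i,k)),\tag{3}$$
with $M(m,i),c^{m,i}$ taken at $s$; they depend only on $s|i$.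

**Definition (the space $X$).** $X$ is the space of all $U$ satisfying

(Rel) if $s,s'\in T$, $m\le i\le\min(|s|,|s'|)$, $s|i=s'|i$, $\zeta\in P_s^m$, $\zeta'\in P_{s'}^m$ and $\pi_i\zeta=\pi_i\zeta'$, then $G_iU(s,\zeta)=G_iU(s',\zeta')$,

for which the following are finite for all $m\ge1$, $n\in\omega$, $l\ge1$ (the supremum of the empty set is $0$):
$$q_m(U)=\sup_{s\in T,\ \zeta\in P_s^m}|U(s,\zeta)|,\qquad r_{m,n,l}(U)=\sup_{s\in T,\ |s|>n,\ \zeta\in P_s^m}s(n)^l\,\bigl|U(s,\zeta)-U(s|n,\pi_n\zeta)\bigr|.$$

The seminorms $r_{m,n,l}$ are the weights of the weighted sum: they force $U(s,\zeta)$ close to a value at the shorter node $s|n$ when $s(n)$ is large. They are not enough alone. If $T\subseteq2^{<\omega}$, then $r_{m,n,l}\le2q_m$, and without (Rel) all functions $U(s,\zeta)=u(s)$ with $u$ bounded would be admitted, a copy of $\ell_\infty$. (Rel) is the tie along shared initial parts.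

**Lemma 6.** $X$, with the seminorms $q_m$, $r_{m,n,l}$, is a Fréchet space.

*Proof.* There are countably many seminorms and the $q_m$ separate points, so $X$ is metrizable; we prove completeness. Let $(U_\nu)$ be Cauchy. For each $m$ it converges uniformly on $\bigsqcup_sP_s^m$, so there is a pointwise limit $U$ with all $q_m(U)<\infty$ and $q_m(U-U_\nu)\to0$. Each instance of (Rel) is a linear equation in finitely many values, so $U$ satisfies (Rel). As a supremum of absolute values of finite linear combinations of values, $r_{m,n,l}$ is lower semicontinuous under pointwise convergence. Hence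
$$r_{m,n,l}(U-U_\nu)\le\liminf_\mu r_{m,n,l}(U_\mu-U_\nu),$$
which is finite and tends to $0$ as $\nu\to\infty$. So $U\in X$ and $U_\nu\to U$ in $X$. $\square$

## König's lemma and total boundedness in $X$

**Proposition 7.** $X$ is Montel and separable.

*Proof.* Let $\mathcal H\subset X$ be bounded: $q_m\le C_m$ and $r_{m,n,l}\le C_{m,n,l}$ on $\mathcal H$.

**Step 1: a finite set of points that controls $q_m$.** Fix $m$ and $\varepsilon>0$. Choose integers $c_k\ge1$ with $c_k\ge2^kC_k/\varepsilon$ for $k>m$, and integers $J_n\ge1$ with $J_n\ge C_{m,n,1}/\varepsilon$. Call $s\in T$ *good* if for some $m\le i\le|s|$ the tuple $c^{m,i}$ at $s$ satisfies $c_k^{m,i}\ge c_k$ for all $m<k\le M(m,i)$. Extensions of good nodes are good. Let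
$$S=\{s\in T:\ s\text{ is not good and }s(n)\le J_n\text{ for all }n<|s|\}.$$
$S$ is closed under initial segments, finitely branching, and contains $\emptyset$, which is not good because $1\le m\le i\le0$ is impossible. An infinite branch $\gamma$ of $S$ would belong to $[T]=\Gamma$; its scheme satisfies (M), so for some $i\ge m$ we would have $c_k^{m,i}\ge c_k$ for all $m<k\le M(m,i)$, and $\gamma|i$ would be good. So $S$ has no infinite branch, and by König's lemma $S$ is finite. Let
$$S^+=\{s^\frown j\in T:s\in S,\ j\le J_{|s|}\},\qquad Q=\{(t,\xi):t\in S\cup S^+,\ \xi\in P_t^m\}.$$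
$Q$ is finite.

**Step 2: every value is close to a value on $Q$.** We claim: *for every $s\in T$ and $\zeta\in P_s^m$ there is $(t,\xi)\in Q$ with $|U(s,\zeta)-U(t,\xi)|\le2\varepsilon$ for all $U\in\mathcal H$.* Let $n\le|s|$ be maximal with $s|n\in S$.

*Case $n=|s|$.* Take $(t,\xi)=(s,\zeta)$.

*Case $n<|s|$ and $s(n)>J_n$.* Take $(s|n,\pi_n\zeta)$. By the bound on $r_{m,n,1}$,
$$|U(s,\zeta)-U(s|n,\pi_n\zeta)|\le C_{m,n,1}/s(n)\le\varepsilon.$$

*Case $n<|s|$ and $s(n)\le J_n$.* Then $t:=s|(n+1)\in S^+$. By maximality $t\notin S$, while all entries of $t$ obey the bounds $J$, because $s|n\in S$ and $s(n)\le J_n$. So $t$ is good, via some $i$ with $m\le i\le n+1$. Put $\xi=\pi_{n+1}\zeta\in P_t^m$. By (F2) $\pi_i\xi=\pi_i\zeta$, and $s|i=t|i$, so (Rel) gives $G_iU(s,\zeta)=G_iU(t,\xi)$. The coefficients in (3) are the same at $s$ and $t$. Hence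
$$|U(s,\zeta)-U(t,\xi)|\le\sum_{m<k\le M(m,i)}\frac{|U(s,\zeta(i,k))|+|U(t,\xi(i,k))|}{c_k^{m,i}}\le\sum_{k>m}\frac{2C_k}{c_k}\le2\varepsilon,$$
since $\zeta(i,k)$ and $\xi(i,k)$ are points of index $k$, where $|U|\le C_k$.

**Step 3: $\mathcal H$ is totally bounded for each $q_m$.** If $U,V\in\mathcal H$ differ by at most $\varepsilon$ on $Q$, then Step 2 gives $q_m(U-V)\le2\varepsilon+\varepsilon+2\varepsilon=5\varepsilon$. Since $|U|\le C_m$ on the finite set $Q$ for $U\in\mathcal H$, we can partition $\mathcal H$ into finitely many pieces whose members differ by at most $\varepsilon$ on $Q$.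

**Step 4: $\mathcal H$ is totally bounded for each $r_{m,n,l}$.** Let $U,V\in\mathcal H$ and $J\ge1$. Where $s(n)\le J$, the expression in $r_{m,n,l}(U-V)$ is at most $J^l\cdot2q_m(U-V)$. Where $s(n)>J$, use $s(n)^l\le s(n)^{l+1}/J$. So
$$r_{m,n,l}(U-V)\le\max\bigl(2J^lq_m(U-V),\ 2C_{m,n,l+1}/J\bigr).$$
Given $\delta>0$, choose $J$ with $2C_{m,n,l+1}/J\le\delta$. By Step 3 there is a finite partition of $\mathcal H$ into sets of $q_m$-diameter at most $\delta/(2J^l)$; these have $r_{m,n,l}$-diameter at most $\delta$.

Hence $\mathcal H$ is totally bounded. Since $X$ is complete and metrizable, closed bounded sets are compact, so $X$ is Montel. By Lemma 1 it is separable. $\square$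

## The embeddings $x\mapsto U_x$

**Proposition 8.** Every $E\in\mathbb B$ is isomorphic to a closed subspace of $X$.

*Proof.* **Step 1: define $U_x$.** By Lemma 4 choose $\alpha$ with $\mathcal R(E,\alpha)$. Then $\alpha\in\mathcal A$; let $\gamma\in\Gamma$ lie over $\alpha$. Fix witnesses $f_j^m,\eta^{m,i,k},a_n^m$. For $b\in A_n^m$ choose $j(n,m,b)$ with $a_n^m(j(n,m,b))=b$. For $\zeta=(k_0,a;w)\in P^m_{\gamma|n}$ put
$$e_n(\zeta)=\eta^{k_{r-1},i_r,k_r}\circ\cdots\circ\eta^{k_0,i_1,k_1}\bigl(j(n,k_0,a)\bigr),\qquad f_{n,\zeta}=f^m_{e_n(\zeta)}\in K_m(E).$$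
Since all $i_j\le n$, repeated use of (r3) gives
$$a_n^m(e_n(\zeta))=\mathrm{ev}(\zeta),\tag{4}$$
and by construction, for $m\le i\le n$ and $m<k\le M(m,i)$,
$$e_n(\zeta(i,k))=\eta^{m,i,k}(e_n(\zeta)).\tag{5}$$
Equation (5) is the commutation that labels could not provide. For $s\in T$ put $|s\wedge\gamma|=\max\{l\le|s|:s|l=\gamma|l\}$, and for $x\in E$ define
$$U_x(s,\zeta)=f_{n,\pi_n\zeta}(x),\qquad n=|s\wedge\gamma|.$$
This makes sense, because $\pi_n\zeta\in P^m_{s|n}=P^m_{\gamma|n}$. So at a node that has left $\gamma$, the function repeats what it knows at the branching node.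

**Step 2: $U_x$ satisfies (Rel).** Let $s,s',\zeta,\zeta',m,i$ be as in (Rel).

*Case $s|i=\gamma|i$.* Then $n=|s\wedge\gamma|\ge i$, and $M(m,i),c^{m,i}$ at $s$ are those of $\alpha$. By (F3), $\pi_n(\zeta(i,k))=(\pi_n\zeta)(i,k)$, so with $e=e_n(\pi_n\zeta)$ and (5)
$$G_iU_x(s,\zeta)=f_e^m(x)-\sum_{m<k\le M(m,i)}\frac1{c_k^{m,i}}f^k_{\eta^{m,i,k}(e)}(x).$$
By (r2) this depends only on $a_i^m(e)$. By (r3), (4), (F1) and (F2),
$$a_i^m(e)=\rho_{n\to i}a_n^m(e)=\rho_{n\to i}\mathrm{ev}(\pi_n\zeta)=\mathrm{ev}(\pi_i\pi_n\zeta)=\mathrm{ev}(\pi_i\zeta).$$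
The same holds for $(s',\zeta')$, with $n'=|s'\wedge\gamma|\ge i$, and $\pi_i\zeta=\pi_i\zeta'$. So the two values agree.

*Case $s|i\ne\gamma|i$.* Then $n:=|s\wedge\gamma|=|(s|i)\wedge\gamma|=|s'\wedge\gamma|<i$. By (F2) $U_x(s,\zeta)=f_{n,\pi_n\pi_i\zeta}(x)$, and by (F3) $U_x(s,\zeta(i,k))=f_{n,\pi_n((\pi_i\zeta)(i,k))}(x)$. All these, and the coefficients in (3), depend only on $s|i$ and $\pi_i\zeta$. So the two values agree.

**Step 3: $x\mapsto U_x$ is a continuous linear map $E\to X$.** Linearity is clear, and $q_m(U_x)\le p_m(x)$ because $f_{n,\pi_n\zeta}\in K_m(E)$. For $r_{m,n',l}$ take $s$ with $|s|>n'$, $\zeta\in P_s^m$, and let $n=|s\wedge\gamma|$. If $n\le n'$, then $|(s|n')\wedge\gamma|=n$, and by (F2)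
$$U_x(s|n',\pi_{n'}\zeta)=f_{n,\pi_n\pi_{n'}\zeta}(x)=U_x(s,\zeta),$$
so the difference is $0$. If $n>n'$, then $s(n')=\gamma(n')$. Hence
$$r_{m,n',l}(U_x)\le2\gamma(n')^l\,p_m(x).$$

**Step 4: $q_m(U_x)=p_m(x)$.** Only $\ge$ is left. Let $j\in\omega$ and $\varepsilon>0$. By (M) take $i\ge m$ with $c_k^{m,i}\ge2^kp_k(x)/\varepsilon$ for $m<k\le M(m,i)$. Let $b=a_i^m(j)$ and $j'=j(i,m,b)$. Then $a_i^m(j)=a_i^m(j')$, so by (r2)
$$f_j^m-f_{j'}^m=\sum_{m<k\le M(m,i)}\frac1{c_k^{m,i}}\bigl(f^k_{\eta^{m,i,k}(j)}-f^k_{\eta^{m,i,k}(j')}\bigr),$$
hence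
$$|f_j^m(x)-f_{j'}^m(x)|\le\sum_{m<k\le M(m,i)}\frac{2p_k(x)}{c_k^{m,i}}\le2\varepsilon.$$
Now $f_{j'}^m(x)=U_x(\gamma|i,(m,b;\emptyset))$: at the node $\gamma|i$ we have $n=i$, $\pi_i=\mathrm{id}$, and $e_i(m,b;\emptyset)=j'$. So $q_m(U_x)\ge|f_j^m(x)|-2\varepsilon$ for all $j$ and $\varepsilon$, and (2) gives $q_m(U_x)\ge p_m(x)$.

By Steps 3 and 4, $x\mapsto U_x$ is an isomorphism of $E$ onto a subspace of $X$, which is closed because $E$ is complete. $\square$

*Proof of Theorem A.* If $\mathbb B=\emptyset$ take $X=\{0\}$. Otherwise combine Propositions 7 and 8. By the universality of $C(\mathbb R)$, $X$ is isomorphic to an element of $\mathrm{SF}$, so $\mathrm{Mon}$ is strongly bounded. $\blacksquare$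

## The rank of a Montel space and the exact range of the theorem

Which subsets of $\mathrm{Mon}$ have a common separable Montel superspace? Good tuples give a rank that decides this.

A *tree on $\omega$* is a set of finite sequences closed under initial segments; it is *well-founded* if it has no infinite branch. In a well-founded tree $R$ the rank of $s\in R$ is $\sup\{\mathrm{rank}(s^\frown j)+1:s^\frown j\in R\}$, a countable ordinal, and the rank of a nonempty $R$ is the rank of $\emptyset$.

For $E\in\mathrm{SF}$ let $B(E)$ consist of $\emptyset$, the sequences $(m)$ with $m\ge1$, and all $(m,c_{m+1},\dots,c_M)$ with $m\ge1$, $M\ge m+1$, $c_k$ positive integers and $(c_{m+1},\dots,c_M)$ *not* $m$-good for $E$. Since extensions of good tuples are good, $B(E)$ is a tree. The map $E\mapsto B(E)$ is Borel, because goodness of a fixed tuple is a Borel condition. For $E_0\cong\mathbb R^\omega$ all tuples are good, so $B(E_0)=\{\emptyset\}\cup\{(m):m\ge1\}$ has rank $1$. For the functions of period $1$ no tuple is good, and $B(E)$ is not well-founded.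

**Lemma 9.** $E\in\mathrm{SF}$ is Montel if and only if $B(E)$ is well-founded.

*Proof.* If $E$ is Montel, an infinite branch $(m,c_{m+1},c_{m+2},\dots)$ of $B(E)$ would contradict Lemma 2. Conversely, let $B(E)$ be well-founded, $H\subset E$ bounded, $m\ge1$, $\varepsilon>0$. Pick integers $c_k\ge1$ with $c_k>\sup_Hp_k/\varepsilon$ for $k>m$. Some $(c_{m+1},\dots,c_M)$ is good, say with witness $G$. For $y\in\varepsilon^{-1}H$ we have $p_k(y)<c_k$ for $m<k\le M$, so by density there is $j$ with $p_k(d_j)<c_k$ for $m<k\le M$ and $p_m(y-d_j)<\frac13$; hence $p_m(y-d_g)<1$ for some $g\in G$. So $H$ is covered by the finitely many $p_m$-balls of radius $\varepsilon$ around $\varepsilon d_g$, $g\in G$. Thus bounded sets are totally bounded, and $E$ is Montel. $\square$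

For $E\in\mathrm{Mon}$ let $\mathrm{rk}(E)<\omega_1$ be the rank of $B(E)$.

**Theorem B.** For $\mathbb B\subseteq\mathrm{Mon}$ the following are equivalent:

* (i) some separable Montel Fréchet space contains isomorphic copies of all $E\in\mathbb B$;
* (ii) $\mathbb B\subseteq\mathbb A$ for some analytic $\mathbb A\subseteq\mathrm{Mon}$;
* (iii) $\mathbb B\subseteq\mathbb A$ for some Borel $\mathbb A\subseteq\mathrm{Mon}$;
* (iv) $\sup_{E\in\mathbb B}\mathrm{rk}(E)<\omega_1$.

*Proof.* **(i)$\Rightarrow$(ii): being a subspace of a fixed space is analytic.** We may assume that the space $X$ is in $\mathrm{SF}$. Let $\mathbb A$ be the set of $E\in\mathrm{SF}$ that embed isomorphically into $X$. Then $E\in\mathbb A$ if and only if there is $(z_r)\in X^\omega$ such that for every $m\ge1$ there are $k,N\ge1$ with, for all finite rational $\lambda$,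
$$p_m\Bigl(\sum\lambda_rd_r(E)\Bigr)\le Np_k\Bigl(\sum\lambda_rz_r\Bigr)\quad\text{and}\quad p_m\Bigl(\sum\lambda_rz_r\Bigr)\le Np_k\Bigl(\sum\lambda_rd_r(E)\Bigr).$$
Indeed, an embedding gives $z_r$ as the images of the $d_r$; the two families of inequalities express the continuity of its inverse and of the map itself. Conversely, given $(z_r)$, the map $\sum\lambda_rd_r\mapsto\sum\lambda_rz_r$ is well defined by the second inequalities, $\mathbb Q$-linear and uniformly continuous, so it extends to a continuous linear map $E\to X$, which by density satisfies the same lower estimates and so is an isomorphism onto its image. The condition on $(E,(z_r))$ is Borel, so $\mathbb A$ is analytic. Its members are isomorphic to closed subspaces of a Montel space, hence Montel. And $\mathbb B\subseteq\mathbb A$.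

**(ii)$\Rightarrow$(iv): boundedness.** The image of $\mathbb A$ under the Borel map $E\mapsto B(E)$ is an analytic set of trees on $\omega$, well-founded by Lemma 9. By the boundedness theorem (an analytic set of well-founded trees on $\omega$ has ranks bounded below $\omega_1$; Kechris, Section 31), $\mathrm{rk}$ is bounded below $\omega_1$ on $\mathbb A$.

**(iv)$\Rightarrow$(iii): bounded rank is Borel.** For $\xi<\omega_1$ and $s\in\omega^{<\omega}$ let $W_{s,\xi}$ be the set of trees $R$ on $\omega$ such that $s\notin R$, or the part of $R$ above $s$ is well-founded with $s$ of rank $\le\xi$. Then $R\in W_{s,\xi}$ if and only if $s\notin R$ or, for all $j\in\omega$: $s^\frown j\notin R$ or $R\in W_{s^\frown j,\eta}$ for some $\eta<\xi$. By induction on $\xi$ all $W_{s,\xi}$ are Borel. So $\{E\in\mathrm{SF}:B(E)\in W_{\emptyset,\xi}\}$ is Borel, it is a subset of $\mathrm{Mon}$ by Lemma 9, and it contains $\mathbb B$ when $\xi=\sup_{E\in\mathbb B}\mathrm{rk}(E)$.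

**(iii)$\Rightarrow$(i): a larger Borel family.** Apply Theorem A to $\mathbb A$. $\square$

**Remark (the whole of $\mathrm{Mon}$).** Since $\mathrm{Mon}$ is complete coanalytic, it is not analytic, so (ii) fails for $\mathbb B=\mathrm{Mon}$. This recovers the non-existence of a universal separable Montel space. It also shows that "Borel" in strong boundedness can be weakened to "analytic" but not to "coanalytic".

## A Montel space containing all Fréchet–Schwartz spaces

A Fréchet space with increasing defining seminorms $p_m$ is *Schwartz* if and only if for every $m$ there is $k>m$ such that $\{p_k\le1\}$ is totally bounded for $p_m$. The rapidly decreasing sequences are an example, with $k=m+1$: if $q_{m+1}(x)\le1$, then $(1+j)^m|x_j|\le1/(1+j)$.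

**Corollary 10.** There is one separable Fréchet–Montel space containing isomorphic copies of all Fréchet–Schwartz spaces.

*Proof.* For $E\in\mathrm{SF}$, being Schwartz says
$$\forall m\ \exists k>m\ \forall\varepsilon\in\mathbb Q_{>0}\ \exists G\subset\omega\text{ finite }\forall j\ \bigl[\,p_k(d_j)<1\Rightarrow\exists g\in G:\ p_m(d_j-d_g)\le\varepsilon\,\bigr].$$
Indeed, by scaling, $\{p_k\le1\}$ is totally bounded for $p_m$ if and only if $\{p_k<1\}$ is; the $d_j$ with $p_k(d_j)<1$ are dense in $\{p_k<1\}$; and the centres of a finite cover by $p_m$-balls may be moved to nearby $d_g$ at the cost of a slightly larger radius. This is a Borel condition on $E$. A bounded set $H$ in a Fréchet–Schwartz space is totally bounded: given $m$, take $k$ as in the definition; $H$ lies in a multiple of $\{p_k\le1\}$, so it is totally bounded for $p_m$. So Fréchet–Schwartz spaces are Montel, hence separable by Lemma 1, hence isomorphic to elements of $\mathrm{SF}$. The set of Schwartz $E\in\mathrm{SF}$ is therefore a Borel subset of $\mathrm{Mon}$, and Theorem A applies to it. $\square$
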